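\title{The Total Length of Regularly Varying $\Lambda$-Coalescents up to the Golden Ratio}

\begin{abstract}
Let $\Lambda$ be a finite measure on $[0,1]$ without atom at $0$ for which $\int_y^1p^{-2}\Lambda(dp)$ is regularly varying at $0$ with exponent $-\alpha$, $1<\alpha<2$, and let $\ell_n$ be the total branch length of the $\Lambda$-coalescent started from $n$ blocks. For $\alpha$ below the golden ratio we prove that $\ell_n$, centered by $\int_2^n x\,dx/\mu(x)$, where $\mu(b)$ is the rate of decrease of the number of blocks $b$, and suitably normalized, converges in law to a completely asymmetric $\alpha$-stable variable. This confirms a conjecture of Kersting and Wakolbinger. More generally we treat $\int N_n(t)^\beta\,dt$ for all real $\beta$, where $N_n$ is the block-counting process. There is a stable regime governed by the levels of order $n$, a critical regime, and a regime in which the centered functional converges without normalization. As a consequence the range of $\alpha$ in the conjecture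 is sharp: from the golden ratio on, the conjectured normalization is too small.
\end{abstract}

\section{Introduction and results}

\subsection{The coalescent and its total length}

Let $\Lambda$ be a finite nonzero measure on $[0,1]$ with $\Lambda(\{0\})=0$. In the $\Lambda$-coalescent started from $n$ blocks, whenever there are $b\ge2$ blocks, each particular $k$-tuple of them, $2\le k\le b$, merges into one block at rate
\[
\lambda_{b,k}=\int_{(0,1]}p^{k-2}(1-p)^{b-k}\,\Lambda(dp).
\]
Put $\nu(dp)=p^{-2}\Lambda(dp)$ and $|\Lambda|=\Lambda([0,1])=\int p^2\,\nu(dp)$. Since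
\[
\binom bk\lambda_{b,k}=\int \mathbb P(B=k)\,\nu(dp),\qquad B\sim\mathrm{Bin}(b,p),
\]
one may picture the dynamics as follows. At rate $\nu(dp)$ there is a \emph{merger of strength $p$}: each of the $b$ blocks takes part independently with probability $p$, and the participants, if there are at least two, become one block. The number of blocks then drops by $(B-1)^+$.

Let $N_n(t)$ be the number of blocks at time $t$, $\tau_n=\inf\{t:N_n(t)=1\}$, and
\[
\ell_n=\int_0^{\tau_n}N_n(t)\,dt .
\]
At time $t<\tau_n$ the coalescent tree has $N_n(t)$ branches, so $\ell_n$ is the sum of the lengths of all its branches. For real $x\ge1$ put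
\[
\mu(x)=\int_{(0,1]}\bigl(xp-1+(1-p)^x\bigr)\,\nu(dp).
\]
For integers $b\ge 2$, $\mathbb E(B-1)^+=bp-1+(1-p)^b$, so $\mu(b)$ is the mean rate at which the block-counting process decreases from $b$. If one replaces $N_n$ by the solution of $\dot x=-\mu(x)$, $x(0)=n$, then level $x$ is occupied for a time $dx/\mu(x)$, and the length accumulated until the flow reaches level $2$ is
\[
\int_2^n\frac{x}{\mu(x)}\,dx .
\]
This is the natural centering. (One stops at a level above $1$ because $\mu(1)=0$.) The question is how large the fluctuations of $\ell_n$ around it are, and what their law is.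

We study it when the $\Lambda$-coalescent is \emph{regularly varying with exponent $\alpha$}:
\begin{equation}\label{regvar}
\int_y^1\frac{\Lambda(dp)}{p^2}=y^{-\alpha}L(y^{-1}),\qquad 0<y<1,
\end{equation}
where $L$ is slowly varying at infinity, i.e.\ $L(cx)/L(x)\to1$ as $x\to\infty$ for every $c>0$. Throughout, $1<\alpha<2$. Let
\[
g=\tfrac12(\sqrt5+1)
\]
be the golden ratio. The scale of the fluctuations is expressed through a sequence $(a_n)$ with $a_n\to\infty$, $a_n=o(n)$ and
\begin{equation}\label{an}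
\frac{L(n/a_n)\,a_n^{-\alpha}}{\Gamma(2-\alpha)L(n)}=\frac{1+o(1)}n .
\end{equation}
It is known that for every sequence $a_n\to\infty$ with $a_n=o(n)$ the left side of \eqref{an} is asymptotically the probability that the first jump of the block-counting process started from $n$ is larger than $a_n$. Thus \eqref{an} selects the size which the first jump exceeds with probability about $1/n$. We do not use this interpretation.

Let $\zeta$ be the $\alpha$-stable random variable characterized by $\mathbb E[\zeta]=0$, $\mathbb P(\zeta>z)\sim z^{-\alpha}$ and $\mathbb P(\zeta<-z)=o(z^{-\alpha})$ as $z\to\infty$ (see Lemma~\ref{stable}). The following was conjectured by Kersting and Wakolbinger \cite{KW}.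

\begin{theorem}\label{main}
Assume \eqref{regvar} and \eqref{an} with $1<\alpha<g$. Then, as $n\to\infty$,
\[
\frac{\ell_n-\int_2^n\frac{x}{\mu(x)}\,dx}{a_nn^{1-\alpha}/L(n)}\longrightarrow-c\,\zeta\quad\text{in law},\qquad
c=\frac{(\alpha-1)^{1+1/\alpha}}{(1+\alpha-\alpha^2)^{1/\alpha}\,\Gamma(2-\alpha)} .
\]
\end{theorem}

For example, $\Lambda(dp)=\alpha p^{1-\alpha}dp$ gives $\int_y^1p^{-2}\Lambda(dp)=y^{-\alpha}-1$, so $L(x)=1-x^{-\alpha}\to1$, and $a_n=(n/\Gamma(2-\alpha))^{1/\alpha}$ satisfies \eqref{an}. The fluctuations of $\ell_n$ are then of order $n^{1/\alpha+1-\alpha}$ if $\alpha<g$. The exponent $\frac1\alpha+1-\alpha$ is positive exactly for $\alpha<g$. The minus sign in the limit is natural: a large merger removes many branches at once and shortens the tree, while nothing lengthens it abruptly.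

\subsection{General powers of the block number}

The role of the golden ratio becomes transparent if $N_n$ is replaced by a power. Fix $\beta\in\mathbb R$ and put, for $x\ge2$,
\[
h(x)=x^\beta,\qquad w(x)=\frac{h(x)}{\mu(x)},\qquad F(x)=\int_2^xw(y)\,dy,\qquad F(1)=0,
\]
\[
\ell_n^{(\beta)}=\int_0^{\tau_n}N_n(t)^\beta\,dt,\qquad Y_n=\ell_n^{(\beta)}-F(n).
\]
Further let $\gamma(x)=xw(x)$, $\rho=\beta+1-\alpha$, $\kappa_0=\Gamma(2-\alpha)/(\alpha-1)$, and
\[
f(u)=e^{-u}-1+u,\qquad \Phi(y)=\int f(yp)\,\nu(dp)\qquad(u,y\ge0),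
\]
\[
U(n,s)=\int_2^n\frac{\Phi(\gamma(x)/s)}{\mu(x)}\,dx\quad(s>0),\qquad I_\beta=\int_2^\infty\frac{\Phi(\gamma(x))}{\mu(x)}\,dx=\lim_{n\to\infty}U(n,1).
\]
These quantities are motivated in Section~\ref{poisson}. Finiteness of $I_\beta$ is not affected if $f(u)$ is replaced by $\min(u,u^2)$; see Lemma~\ref{elem}.

\begin{theorem}\label{general}
Assume \eqref{regvar} with $1<\alpha<2$, and let $\beta\in\mathbb R$.
\begin{itemize}
\item[(a)] If $\beta>\alpha-\frac1\alpha$ and \eqref{an} holds, then
\[
\frac{Y_n}{a_nn^{\beta-\alpha}/L(n)}\longrightarrow-c_\beta\,\zeta\quad\text{in law},\qquad c_\beta=\frac{(\alpha-1)^{1+1/\alpha}}{(1+\alpha\beta-\alpha^2)^{1/\alpha}\,\Gamma(2-\alpha)} .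
\]
\item[(b)] If $\beta=\alpha-\frac1\alpha$ and $I_\beta=\infty$, then $Y_n/s_n\to-\zeta$ in law, where $s_n\to\infty$ is the unique solution of $U(n,s_n)=\kappa_0$ $(n\ge3)$. If $L(x)\to L_\infty\in(0,\infty)$ as $x\to\infty$, then $I_\beta=\infty$ and one may take $s_n=\kappa_0^{-1-1/\alpha}L_\infty^{-1}(\log n)^{1/\alpha}$.
\item[(c)] If $I_\beta<\infty$, which holds whenever $\beta<\alpha-\frac1\alpha$ and fails whenever $\beta>\alpha-\frac1\alpha$, then under the natural coupling of all $n$-coalescents in one $\Lambda$-coalescent on $\mathbb N$, $Y_n$ converges in probability to a finite random variable with absolutely continuous law.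
\item[(d)] If $\beta\le\alpha-\frac1\alpha$ and \eqref{an} holds, then $|Y_n|\big/\bigl(a_nn^{\beta-\alpha}/L(n)\bigr)\to\infty$ in probability. So the normalization in {\rm (a)} is correct if and only if $\beta>\alpha-\frac1\alpha$.
\end{itemize}
\end{theorem}

For $\beta=1$ we have $1>\alpha-\frac1\alpha$ if and only if $\alpha^2-\alpha-1<0$, i.e.\ $\alpha<g$, and $c_1=c$. Hence Theorem~\ref{main} is Theorem~\ref{general}(a) with $\beta=1$. By (d), the normalization of Theorem~\ref{main} is too small for every $\alpha\in[g,2)$.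

The natural coupling in (c) restricts a $\Lambda$-coalescent on the partitions of $\mathbb N$ to the elements $1,\dots,n$, for all $n$ simultaneously.

\medskip
\noindent\textbf{Organization.} Section~\ref{poisson} explains the result in a Poisson model. Sections~\ref{sec:rv}--\ref{sec:law} provide the tools. Section~\ref{sec:crit} gives a criterion for stable fluctuations, from which (a) and (b) are deduced in Sections~\ref{sec:a} and~\ref{sec:b}. Parts (c) and (d) are proved in Sections~\ref{sec:c} and~\ref{sec:d}.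

\medskip
\noindent\textbf{Conventions.} $C$ denotes positive finite constants, possibly different at each occurrence, depending only on $\Lambda$, $\beta$ and on displayed subscripts. When $n$ is fixed we write $N=N_n$ and $\tau=\tau_n$.

\section{The idea in a Poisson model}\label{poisson}

This section is heuristic; only the integral computed in \eqref{kappa} is used later.

\medskip
\noindent\textbf{The caricature.} On average one unit decrease of the number of blocks at level $b$ takes the time $1/\mu(b)$, during which the functional $\ell_n^{(\beta)}$ grows by $w(b)=h(b)/\mu(b)$. Summed over levels this is the centering $F(n)$. When a merger of strength $p$ occurs at level $b$, about $bp$ blocks vanish in no time, and the functional misses about $bw(b)p=\gamma(b)p$ of what $F$ predicts. Between mergers it gains, on average, what it has missed. So $Y_n$ should resemble minus a compensated sum of the terms $\gamma(x)p$, with level $x$ exposed to mergers for the time $dx/\mu(x)$. This suggests comparing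 $Y_n$ with
\[
S_n=-\int\!\!\int\gamma(x)\,p\,\bigl(Q(dx,dp)-\tfrac{dx}{\mu(x)}\nu(dp)\bigr),
\]
where $Q$ is a Poisson point process on $[2,n]\times(0,1]$ with intensity $\frac{dx}{\mu(x)}\nu(dp)$. By the exponential formula for Poisson processes, for $\lambda>0$,
\begin{equation}\label{toy}
\mathbb E\,e^{\lambda S_n}=\exp\Bigl(\int_2^n\!\int f(\lambda\gamma(x)p)\,\nu(dp)\,\frac{dx}{\mu(x)}\Bigr)=e^{U(n,1/\lambda)} .
\end{equation}

\medskip
\noindent\textbf{The pure power case.} Let us idealize further and take $\nu(dp)=\alpha p^{-\alpha-1}dp$ on all of $(0,\infty)$ and $\mu(x)=\kappa_0x^\alpha$. Two integrations by parts give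
\begin{equation}\label{kappa}
\int_0^\infty f(yp)\,\alpha p^{-\alpha-1}dp=y^\alpha\int_0^\infty(1-e^{-v})v^{-\alpha}dv=\frac{y^\alpha}{\alpha-1}\int_0^\infty e^{-v}v^{1-\alpha}dv=\kappa_0y^\alpha ,
\end{equation}
so $\Phi(y)=\kappa_0y^\alpha$, and the exponent in \eqref{toy} is $\lambda^\alpha\int_2^nw(x)^\alpha dx$ with $w(x)=x^{\beta-\alpha}/\kappa_0$. We shall see that $\mathbb E e^{-\lambda\zeta}=e^{\kappa_0\lambda^\alpha}$. Hence $S_n$ has exactly the law of $-\sigma_n\zeta$, where
\[
\sigma_n^\alpha=\kappa_0^{-1-\alpha}\int_2^nx^{-\alpha(\alpha-\beta)}\,dx .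
\]
For the total length, $\beta=1$, the integrand is $x^{-\alpha(\alpha-1)}$, and the integral diverges as $n\to\infty$ precisely when $\alpha(\alpha-1)\le1$, i.e.\ $\alpha\le g$. In general there are three regimes.
\begin{itemize}
\item If $\alpha(\alpha-\beta)<1$, i.e.\ $\beta>\alpha-\frac1\alpha$, then the levels of order $n$ dominate, and $\sigma_n\sim\kappa_0^{-1-1/\alpha}(1+\alpha\beta-\alpha^2)^{-1/\alpha}n^{1/\alpha+\beta-\alpha}$. With $L=1$ and $a_n=(n/\Gamma(2-\alpha))^{1/\alpha}$ this is $c_\beta a_nn^{\beta-\alpha}$, because $c_\beta=\Gamma(2-\alpha)^{1/\alpha}\kappa_0^{-1-1/\alpha}(1+\alpha\beta-\alpha^2)^{-1/\alpha}$.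
\item If $\beta=\alpha-\frac1\alpha$, all logarithmic scales of levels contribute equally, and $\sigma_n\sim\kappa_0^{-1-1/\alpha}(\log n)^{1/\alpha}$.
\item If $\beta<\alpha-\frac1\alpha$, the integral converges. The fluctuations come from the small levels, where the coalescent is not approximated by anything universal. One expects convergence without normalization, to a limit depending on all of $\Lambda$.
\end{itemize}
For a general $\nu$ the scale should be the solution of $U(n,s_n)\approx\kappa_0$, and $I_\beta$ separates the regimes.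

\medskip
\noindent\textbf{What has to be done for the coalescent.} The number of jumps, the levels visited and the jump sizes are dependent, and $N$ is not deterministic. The analogue of $S_n$ is a martingale $M$, with $Y_n=M_\tau+(\text{discretization error})$. The analogue of the exponent in \eqref{toy} is a \emph{random} additive functional $J_\lambda(\tau)$ of $N$, and $\exp(\lambda M-J_\lambda)$ is a martingale. If $J_{\theta/s_n}(\tau)$ concentrates at $\kappa_0\theta^\alpha$, then $\mathbb E e^{\theta M_\tau/s_n}$ should converge to $e^{\kappa_0\theta^\alpha}$. The concentration is proved by applying to $J_\lambda$ the same comparison with the flow $\dot x=-\mu(x)$ that produces $M$ from $\ell_n^{(\beta)}$ (Lemma~\ref{compare}, used twice). Since the jumps of $M$ are all negative, $\mathbb E e^{\lambda M}$ causes no trouble for $\lambda\ge0$.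

\section{Regular variation and slowly changing functions}\label{sec:rv}

A positive measurable function $r$ is regularly varying with index $\varrho$ if $r(cx)/r(x)\to c^\varrho$ as $x\to\infty$ for every $c>0$. We use three standard facts from \cite{BGT}. By the \emph{uniform convergence theorem} the convergence is uniform for $c$ in compact subsets of $(0,\infty)$. \emph{Karamata's theorem} says that $\int_{x_0}^xr(y)\,dy\sim xr(x)/(\varrho+1)$ if $\varrho>-1$ and $r$ is locally bounded on $[x_0,\infty)$. \emph{Potter's bounds} \cite[Thm.~1.5.6]{BGT} are needed in the following global form.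

\begin{lemma}\label{potter}
Let $r$ be positive and continuous on $[x_0,\infty)$, $x_0>0$, and regularly varying with index $\varrho$. For each $\eta>0$ there is a constant $C_\eta$ such that for all $x_0\le x\le z$
\[
C_\eta^{-1}(x/z)^{\varrho+\eta}\le\frac{r(x)}{r(z)}\le C_\eta(x/z)^{\varrho-\eta}.
\]
In particular, $C_\eta^{-1}x^{\varrho-\eta}\le r(x)\le C_\eta x^{\varrho+\eta}$ on $[x_0,\infty)$, with another $C_\eta$.
\end{lemma}

\begin{proof}
By Potter's theorem this holds for $A\le x\le z$ with some $A\ge x_0$. If $x\le z\le A$, then $r(x)/r(z)$ and $x/z$ lie in compact subsets of $(0,\infty)$. If $x\le A\le z$, write $\frac{r(x)}{r(z)}=\frac{r(x)}{r(A)}\cdot\frac{r(A)}{r(z)}$; the first factor and $x/A$ lie in compact subsets of $(0,\infty)$, and Potter's theorem covers the second factor. For the last claim, replace $(x,z)$ by $(x_0,x)$.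
\end{proof}

\begin{lemma}\label{elem}
Let $m(u)=\min(u,u^2)$. The function $f$ is increasing and $1$-Lipschitz on $[0,\infty)$. On $(0,\infty)$, $f(u)/u^2$ is decreasing, $f(u)/u$ is increasing, $0\le uf'(u)\le2f(u)$, and
\[
e^{-1}m(u)\le f(u)\le m(u).
\]
The function $\Phi$ is $C^1$ and strictly increasing on $(0,\infty)$ with $\Phi(0)=0$, $\Phi(y)\to\infty$ as $y\to\infty$, $0\le y\Phi'(y)\le2\Phi(y)$, $\Phi(y)\le|\Lambda|y^2$, and $\Phi(ay)\le a^2\Phi(y)$ for $a\ge1$.
\end{lemma}

\begin{proof}
We have $f(u)=\int_0^u(1-e^{-r})\,dr=u^2\int_0^1(1-t)e^{-ut}dt$. The first formula shows that $f$ is increasing, $1$-Lipschitz and convex with $f(0)=0$, so $f(u)/u$ is increasing; the second shows that $f(u)/u^2$ decreases, i.e.\ $uf'\le2f$, and that $f(u)\le u^2/2$. With $f(u)\le u$ this gives $f\le m$. Since $f(1)=e^{-1}$, the two monotonicities give $f(u)\ge e^{-1}u^2$ for $u\le1$ and $f(u)\ge e^{-1}u$ for $u\ge1$. The statements about $\Phi$ follow by integration against $\nu\ne0$. One may differentiate under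 the integral because $\partial_yf(yp)=p(1-e^{-yp})\le yp^2$. Finally, $f(au)\le a^2f(u)$ as $f(u)/u^2$ decreases.
\end{proof}

\begin{lemma}\label{asymp}
As $x,y\to\infty$,
\[
\mu(x)\sim\kappa_0x^\alpha L(x),\qquad\Phi(y)\sim\kappa_0y^\alpha L(y).
\]
\end{lemma}

\begin{proof}
Let $\bar\nu(p)=\nu([p,1])$, so that $\bar\nu(p)=p^{-\alpha}L(1/p)$ for almost every $p\in(0,1)$. Writing the integrands as integrals of their $p$-derivatives and using Tonelli's theorem, we obtain
\[
\Phi(y)=\int_0^y(1-e^{-v})\,\bar\nu(v/y)\,dv,\qquad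
\mu(x)=\int_0^x\bigl(1-(1-\tfrac vx)^{x-1}\bigr)\bar\nu(v/x)\,dv .
\]
Both are of the form
\[
\int_0^yk_y(v)\,\bar\nu(v/y)\,dv=y^\alpha L(y)\int_0^yk_y(v)\,v^{-\alpha}\,\frac{L(y/v)}{L(y)}\,dv
\]
with $0\le k_y(v)\le\min(1,v)$ and $k_y(v)\to1-e^{-v}$ as $y\to\infty$. (For $\mu$ and $x\ge2$ the bound by $v$ is Bernoulli's inequality.) For fixed $v$, $L(y/v)/L(y)\to1$. To dominate, let $\eta>0$ be small. We claim that for $y$ large
\[
L(y/v)/L(y)\le C_\eta\max(v^\eta,v^{-\eta})\qquad\text{for almost every }v\in(0,y).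
\]
If $y/v\ge A$ with $A$ large, this is Potter's bound. If $1<y/v<A$, then $L(y/v)=(v/y)^\alpha\bar\nu(v/y)\le\bar\nu(1/A)$, while $L(y)v^\eta\ge L(y)(y/A)^\eta\to\infty$. Now $\min(1,v)v^{-\alpha}\max(v^\eta,v^{-\eta})$ is integrable on $(0,\infty)$ if $\eta$ is small: at $0$ because $\alpha<2$, at infinity because $\alpha>1$. By dominated convergence the last integral tends to $\int_0^\infty(1-e^{-v})v^{-\alpha}dv$, which is $\kappa_0$ by \eqref{kappa}.
\end{proof}

To compare sums over the states of $N$ with integrals we need functions that change little within a factor $2$. Call a positive $C^1$ function $v$ on $[2,\infty)$ \emph{tame with constant $D$} if $|v'(x)|\le Dv(x)/x$, i.e.\ $|(\log v)'(x)|\le D/x$. Then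
\begin{equation}\label{doubling}
v(x)\le2^Dv(x')\qquad\text{whenever }\tfrac12\le x/x'\le2 .
\end{equation}
Powers of $x$ are tame, and sums, products and quotients of tame functions are tame. If $v$ is tame with constant $D$, so is, with constant $D+2$,
\[
K_v(x)=xv(x)+\int_2^xv(y)\,dy,
\]
since $|K_v'|=|2v+xv'|\le(D+2)v\le(D+2)K_v/x$. We write $K=K_w=\gamma+F$.

\begin{lemma}\label{tame}
The functions $\mu,w,\gamma,K$ are tame. The functions $\Phi(\lambda\gamma(x))$ and $\varphi_\lambda(x)=\Phi(\lambda\gamma(x))/\mu(x)$ are tame with constants independent of $\lambda>0$. Moreover, $\mu$ is increasing on $[1,\infty)$.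
\end{lemma}

\begin{proof}
The function $\mu$ is $C^1$ on $[2,\infty)$. Indeed, for $x$ in a compact subset of $[2,\infty)$ the $x$-derivative $p+(1-p)^x\log(1-p)$ of the integrand (read as $1$ at $p=1$) is $O(p^2)$, so one may differentiate under the integral. On $[1,\infty)$, $\mu$ is convex with $\mu(1)=0$, and $\mu(x)>0$ for $x>1$ by the strict Bernoulli inequality. Hence $\mu$ is increasing, and by convexity $0\le x\mu'(x)\le\mu(2x)-\mu(x)\le C\mu(x)$ for $x\ge2$, as $\mu(2x)/\mu(x)$ is continuous and converges by Lemma~\ref{asymp}. So $\mu$ is tame, and therefore so are $w=x^\beta/\mu$, $\gamma=xw$ and $K=K_w$. If $\gamma$ is tame with constant $D$, then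
\[
\Bigl|\frac{d}{dx}\Phi(\lambda\gamma(x))\Bigr|=\lambda|\gamma'(x)|\,\Phi'(\lambda\gamma(x))\le\frac Dx\,\lambda\gamma(x)\,\Phi'(\lambda\gamma(x))\le\frac{2D}x\,\Phi(\lambda\gamma(x)) ,
\]
and $\varphi_\lambda$ is a quotient of tame functions.
\end{proof}

By Lemmas~\ref{elem}, \ref{asymp} and~\ref{tame}, the functions $\mu$, $1/\mu$, $w$ and $\gamma$ are positive, continuous and regularly varying on $[2,\infty)$ with indices $\alpha$, $-\alpha$, $\beta-\alpha$ and $\rho$, and so is $\Phi$ on $[1,\infty)$ with index $\alpha$. Thus Lemma~\ref{potter} applies to all of them. In particular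
\begin{equation}\label{alpha1}
\int_2^\infty\frac{dx}{\mu(x)}<\infty,\qquad\sum_{j\ge1}\frac{2^j}{\mu(2^j)}<\infty ,
\end{equation}
which is where $\alpha>1$ is used most often.

\begin{lemma}\label{riemann}
Let $v$ be tame with constant $D$. For integers $b\ge2$ and $1\le\Delta\le b-1$,
\[
\Bigl|v(b)\Delta-\int_{(b-\Delta)\vee2}^bv(x)\,dx\Bigr|\le C_D\,\frac{\Delta^2}{b^2}\,K_v(b).
\]
\end{lemma}

\begin{proof}
Let first $b-\Delta\ge\max(b/2,2)$. For $x\in[b-\Delta,b]$, tameness and \eqref{doubling} give $|v(b)-v(x)|\le(b-x)\frac{2D}b2^Dv(b)$, and integration bounds the left side by $D2^D\frac{\Delta^2}{b^2}\,bv(b)$. Otherwise $b-\Delta<b/2$ or $b-\Delta=1$. In both cases $\Delta\ge b/2$, and the left side is at most $K_v(b)\le4\frac{\Delta^2}{b^2}K_v(b)$.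
\end{proof}

\section{The block-counting chain}

\subsection{Jumps and compensators}

For $b\ge2$ let $R_b$ be the jump measure of the block-counting process at $b$, i.e.\ for functions $G$ on $\{0,1,2,\dots\}$ with $G(0)=0$
\[
R_b[G]=\sum_{k=2}^bG(k-1)\binom bk\lambda_{b,k}=\int\mathbb E\bigl[G((B-1)^+)\bigr]\nu(dp),\qquad B\sim\mathrm{Bin}(b,p).
\]
We write $\Delta$ for the argument of $G$. For fixed $p$ and $\Delta=(B-1)^+$ we have $\mathbb E\Delta\le bp$ and $\mathbb E\Delta^2\le\mathbb E[B(B-1)]\le b^2p^2$. Hence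
\begin{equation}\label{moments}
R_b[\Delta]=\mu(b),\qquad R_b[\Delta^2]\le|\Lambda|\,b^2,
\end{equation}
and, as $m(u)=\min(u,u^2)\le ef(u)$,
\begin{equation}\label{mbound}
\mathbb E[m(q\Delta)]\le m(qbp),\qquad R_b[m(q\Delta)]\le e\,\Phi(qb)\qquad(q>0).
\end{equation}

For fixed $n$, $N$ is a Markov chain on the finite set $\{1,\dots,n\}$, it jumps from $b$ to $b-\Delta$ according to $R_b$, and it is absorbed in $1$. As $\mu(b)>0$ for $b\ge2$, the total jump rate out of each $b\ge2$ is positive, and $\mathbb E\tau<\infty$. Let $\Delta_s=N_{s-}-N_s$. We use the compensation formula: for $G$ with $G(\cdot,0)=0$,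
\[
\sum_{s\le t\wedge\tau}G(N_{s-},\Delta_s)-\int_0^{t\wedge\tau}R_{N_s}[G(N_s,\cdot)]\,ds
\]
is a martingale with mean $0$ and second moment $\mathbb E\int_0^{t\wedge\tau}R_{N_s}[G(N_s,\cdot)^2]\,ds$. Since $\mathbb E\tau<\infty$, it is bounded in $L^2$, and these moments are correct also for $t=\infty$.

The next lemma bounds occupation times. Its point is that $N$, being monotone, cannot make jumps of large total size within one dyadic range of levels.

\begin{lemma}[Occupation bounds]\label{occ}
Let $I_j=[2^j,2^{j+1})$ and let $r\ge0$ be a function on $\{2,\dots,n\}$. Then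
\begin{equation}\label{occbound}
\mathbb E\int_0^\tau r(N_s)\,ds\le\sum_{j\ge1,\,2^j\le n}2^{j+1}\max_{b\in I_j,\,b\le n}\frac{r(b)}{\mu(b)} ,
\end{equation}
the maximum being over integers. Consequently:
\begin{itemize}
\item[(O1)] If $r$ is a function on $[2,\infty)$ and $r/\mu$ is tame with constant $D$, then $\mathbb E\int_0^\tau r(N_s)\,ds\le C_D\bigl(r(2)+\int_2^n\frac{r(x)}{\mu(x)}dx\bigr)$.
\item[(O2)] If $0\le r_n\le A$ on $\{2,\dots,n\}$ with a constant $A$ independent of $n$, and $r_n(b)\to0$ for each fixed $b$, then $\mathbb E\int_0^{\tau_n}r_n(N_n(s))\,ds\to0$ as $n\to\infty$.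
\end{itemize}
\end{lemma}

\begin{proof}
By the compensation formula with $G(b,\Delta)=\frac{r(b)}{\mu(b)}\Delta$,
\[
\mathbb E\int_0^\tau r(N_s)\,ds=\mathbb E\sum_{s\le\tau}\frac{r(N_{s-})}{\mu(N_{s-})}\Delta_s ,
\]
and the jumps starting in $I_j$ have total size at most $2^{j+1}$, because $N$ decreases. This is \eqref{occbound}. For (O1) and $j\ge2$, \eqref{doubling} applied twice gives $2^{j+1}\max_{I_j}\frac r\mu\le C_D\int_{2^{j-1}}^{2^j}\frac{r}{\mu}\,dx$, and these disjoint intervals lie in $[2,n]$. For $j=1$ the term is at most $C_Dr(2)$. For (O2), the $j$-th term is at most $2^{j+1}A/\mu(2^j)$, which is summable by \eqref{alpha1}, and each term tends to $0$.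
\end{proof}

The next lemma measures how well an additive functional of $N$ is approximated by the flow $\dot x=-\mu(x)$.

\begin{lemma}[Comparison with the flow]\label{compare}
Let $v$ be tame with constant $D$. For $t\in[0,\infty]$
\[
\int_0^{t\wedge\tau}v(N_s)\mu(N_s)\,ds-\int_{N_t\vee2}^nv(x)\,dx=M^v_t+E^v_t,
\]
where $M^v_t=\int_0^{t\wedge\tau}v(N_s)\mu(N_s)\,ds-\sum_{s\le t\wedge\tau}v(N_{s-})\Delta_s$ is a martingale and
\[
\mathbb E(M^v_t)^2\le|\Lambda|\,\mathbb E\int_0^{t\wedge\tau}\bigl(N_sv(N_s)\bigr)^2ds,\qquad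
\mathbb E|E^v_t|\le C_D\,\mathbb E\int_0^{t\wedge\tau}K_v(N_s)\,ds .
\]
\end{lemma}

\begin{proof}
Since $R_b[v(b)\Delta]=v(b)\mu(b)$, $M^v$ is minus a compensated sum, and the bound on its second moment follows from \eqref{moments}. Telescoping along the jumps,
\[
\int_{N_t\vee2}^nv(x)\,dx=\sum_{s\le t\wedge\tau}\int_{(N_{s-}-\Delta_s)\vee2}^{N_{s-}}v(x)\,dx .
\]
Hence $E^v_t$ is the sum over the jumps of $v(N_{s-})\Delta_s-\int_{(N_{s-}-\Delta_s)\vee2}^{N_{s-}}v\,dx$. By Lemma~\ref{riemann}, the compensation formula and \eqref{moments}, $\mathbb E|E^v_t|\le C_D\,\mathbb E\sum_{s\le t\wedge\tau}\frac{\Delta_s^2}{N_{s-}^2}K_v(N_{s-})\le C_D|\Lambda|\,\mathbb E\int_0^{t\wedge\tau}K_v(N_s)\,ds$.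
\end{proof}

With $v=w$ we have $v\mu=h$ and $\int_{N_t\vee2}^nw\,dx=F(n)-F(N_t)$. Writing $M=M^w$ and $E=E^w$, the lemma reads
\begin{equation}\label{decomp}
\int_0^{t\wedge\tau}h(N_s)\,ds-\bigl(F(n)-F(N_t)\bigr)=M_t+E_t,\qquad\mathbb E|E_t|\le C\,\mathbb E\int_0^{t\wedge\tau}K(N_s)\,ds .
\end{equation}
For $t=\infty$ this is $Y_n=M_\tau+E_\tau$, and (O1), with $K/\mu$ tame, gives
\begin{equation}\label{Ebound}
\mathbb E|E_\tau|\le C\Bigl(1+\int_2^n\frac{K(x)}{\mu(x)}\,dx\Bigr).
\end{equation}

\subsection{The Laplace exponent of the jumps}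

In the Poisson model a merger of strength $p$ at level $b$ contributed $f(qbp)$ to the exponent, with $q=\lambda w(b)$. In the coalescent it contributes $\mathbb Ef(q\Delta)$ with $\Delta=(B-1)^+$ and $B$ binomial. After integration over $p$ the two nearly agree if single blocks count little, that is, if $q$ is small, and if $qb$ is large.

\begin{lemma}\label{psi}
For $b\ge2$ and $q>0$ let $\psi(b,q)=R_b[f(q\Delta)]$ and $y=qb$. Then $0\le\psi(b,q)\le e\,\Phi(y)$. For each $\eta>0$ there are $q_0,y_0>0$ such that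
\[
|\psi(b,q)-\Phi(y)|\le\eta\,\Phi(y)\qquad\text{whenever }q\le q_0,\ y\ge y_0 .
\]
\end{lemma}

\begin{proof}
The first claim is \eqref{mbound}, as $f\le m$. Next, $\psi(b,q)-\Phi(y)=\int(\mathbb Ef(q\Delta)-f(yp))\,\nu(dp)$, and both terms of the integrand lie in $[0,m(yp)]$, so their difference is at most $m(yp)$ in absolute value. We use this bound for small and large $yp$. Let $0<\varepsilon<1<k$.

If $p<\varepsilon/y$, then $m(yp)=\varepsilon^2m(yp/\varepsilon)\le e\varepsilon^2f(yp/\varepsilon)$. The contribution of these $p$ is at most $e\varepsilon^2\Phi(y/\varepsilon)\sim e\varepsilon^{2-\alpha}\Phi(y)$ as $y\to\infty$.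

If $p>k/y$, then $m(yp)=k\,m(yp/k)\le ek f(yp/k)$. The contribution is at most $ek\Phi(y/k)\sim ek^{1-\alpha}\Phi(y)$.

If $\varepsilon/y\le p\le k/y$, then, as $f$ is $1$-Lipschitz and $|\Delta-B|\le1$,
\[
|\mathbb Ef(q\Delta)-f(yp)|\le q\,\mathbb E|\Delta-bp|\le q\bigl(1+\sqrt{bp}\bigr)=q+\sqrt{q\cdot yp}\le q+\sqrt{qk}.
\]
The $\nu$-mass of this set is at most $\Phi(y)/f(\varepsilon)\le e\varepsilon^{-2}\Phi(y)$.

Since $1<\alpha<2$, we may choose $\varepsilon$ small and $k$ large, then $y_0$ large and $q_0$ small.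
\end{proof}

\section{The limit law}\label{sec:law}

\begin{lemma}\label{stable}
There is exactly one $\alpha$-stable law with mean $0$, $\mathbb P(\zeta>z)\sim z^{-\alpha}$ and $\mathbb P(\zeta<-z)=o(z^{-\alpha})$ as $z\to\infty$. It satisfies $\mathbb E\,e^{-\theta\zeta}=e^{\kappa_0\theta^\alpha}$ for $\theta\ge0$.
\end{lemma}

\begin{proof}
Let $X$ be $\alpha$-stable, $1<\alpha<2$, with mean $0$. It is infinitely divisible without Gaussian part, with L\'evy measure $\Pi(dz)=\alpha(c_+1_{z>0}+c_-1_{z<0})|z|^{-\alpha-1}dz$, and its law is determined by $(c_+,c_-)$ and the mean. For independent copies $X_i$ of $X$, $n^{-1/\alpha}(X_1+\dots+X_n)$ has the law of $X$. We recall from the classical convergence criterion that if row sums of an i.i.d.\ triangular array converge to an infinitely divisible law with L\'evy measure $\Pi$, then $n\mathbb P(X_{n,1}>z)\to\Pi(z,\infty)$ and $n\mathbb P(X_{n,1}<-z)\to\Pi(-\infty,-z)$ at continuity points $z>0$. With $X_{n,i}=n^{-1/\alpha}X_i$ and $z=1$ we get $n\mathbb P(X>n^{1/\alpha})\to c_+$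 and $n\mathbb P(X<-n^{1/\alpha})\to c_-$, and by monotonicity $z^\alpha\mathbb P(X>z)\to c_+$, $z^\alpha\mathbb P(X<-z)\to c_-$ as $z\to\infty$. So the required properties mean $c_+=1$, $c_-=0$ and mean $0$. For that law $\Pi$ lives on $(0,\infty)$, and by the L\'evy--Khintchine formula and \eqref{kappa}
\[
\log\mathbb E\,e^{-\theta\zeta}=\int_0^\infty f(\theta z)\,\alpha z^{-\alpha-1}dz=\kappa_0\theta^\alpha .
\]
\end{proof}

\section{A criterion for stable fluctuations}\label{sec:crit}

Parts (a) and (b) of Theorem~\ref{general} follow from one proposition. Condition (H1) fixes the scale, as in the Poisson model. Condition (H2) says that the removal of a single block is negligible, which makes Lemma~\ref{psi} applicable. Condition (H3) says that the discretization error is negligible.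

\begin{proposition}\label{crit}
Let $s_n\to\infty$ satisfy
\begin{itemize}
\item[(H1)] $U(n,s_n)\to\kappa_0$;
\item[(H2)] $\max_{2\le b\le n}w(b)/s_n\to0$;
\item[(H3)] $\int_2^n\frac{K(x)}{\mu(x)}\,dx=o(s_n)$.
\end{itemize}
Then $Y_n/s_n\to-\zeta$ in law.
\end{proposition}

\begin{proof}
By \eqref{Ebound} and (H3), $E_\tau/s_n\to0$ in $L^1$. It remains to treat $M_\tau/s_n$. For $\theta>0$ put
\[
y_n(x)=\theta\gamma(x)/s_n,\qquad\varphi_n(x)=\Phi(y_n(x))/\mu(x),\qquad U_n(\theta)=U(n,s_n/\theta)=\int_2^n\varphi_n(x)\,dx .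
\]
By Lemma~\ref{tame}, $\varphi_n$ is tame with a constant independent of $n$ and $\theta$. As $s_n\to\infty$ and $\Phi(y)\le|\Lambda|y^2$, the functions $y_n$, $\Phi(y_n)$ and $\varphi_n$ tend to $0$ uniformly on compact subsets of $[2,\infty)$.

\medskip
\emph{Step 1: $U_n(\theta)\to\kappa_0\theta^\alpha$.} Put $y=\gamma(x)/s_n$. Given $\varepsilon>0$, Lemma~\ref{asymp} yields $A$ with $|\Phi(\theta y)-\theta^\alpha\Phi(y)|\le\varepsilon\Phi(y)$ for $y\ge A$. For $y<A$ the left side is at most $C_\theta\Phi(y)$, and for every $x_1>2$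
\[
\int_2^n\frac{\Phi(y)1_{\{y<A\}}}{\mu(x)}\,dx\le\int_2^{x_1}\frac{\Phi(\gamma(x)/s_n)}{\mu(x)}\,dx+\Phi(A)\int_{x_1}^\infty\frac{dx}{\mu(x)} .
\]
The first term tends to $0$ as $n\to\infty$, the second as $x_1\to\infty$. So $\limsup_n|U_n(\theta)-\theta^\alpha U_n(1)|\le\varepsilon\kappa_0$, and (H1) gives the claim.

\medskip
\emph{Step 2: with $\psi_n(b)=\psi(b,\theta w(b)/s_n)$, $\int_0^\tau\psi_n(N_s)\,ds\to\kappa_0\theta^\alpha$ in probability.} The difficulty is that this functional depends on the random path. We first replace $\psi_n$ by $\Phi(y_n)$, and then the path by the flow.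

(i) Let $\eta>0$ and choose $q_0,y_0$ as in Lemma~\ref{psi}, which we apply with $q=\theta w(b)/s_n$, so that $qb=y_n(b)$. By (H2), $\theta w(b)/s_n\le q_0$ for all $b\le n$ if $n$ is large. As both $\psi_n$ and $\Phi(y_n)$ lie in $[0,e\Phi(y_n)]$,
\[
|\psi_n-\Phi(y_n)|\le\eta\,\Phi(y_n)+e\,\Phi(y_n)1_{\{y_n<y_0\}}\qquad\text{on }\{2,\dots,n\} .
\]
By (O1) the first term contributes at most $C\eta\bigl(\Phi(y_n(2))+U_n(\theta)\bigr)\le C_\theta\eta$, for $n$ large, to $\mathbb E\int_0^\tau|\psi_n(N_s)-\Phi(y_n(N_s))|\,ds$. The second term is bounded by $e\Phi(y_0)$ and tends to $0$ at each fixed $b$, so its contribution vanishes by (O2). Since $\eta$ is arbitrary, the expectation tends to $0$.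

(ii) Apply Lemma~\ref{compare} with $v=\varphi_n$, for which $v\mu=\Phi(y_n)$, and $t=\infty$:
\[
\int_0^\tau\Phi(y_n(N_s))\,ds-U_n(\theta)=M^{\varphi_n}_\tau+E^{\varphi_n}_\tau .
\]
By \eqref{doubling}, $x\varphi_n(x)\le C\int_{x/2}^x\varphi_n(z)\,dz\le CU_n(\theta)$ for $4\le x\le n$. Moreover $K_{\varphi_n}(b)\le b\varphi_n(b)+U_n(\theta)$ for $b\le n$. Hence $(b\varphi_n(b))^2$ and $K_{\varphi_n}(b)$ are bounded on $\{2,\dots,n\}$ uniformly in $n$. Both $(b\varphi_n(b))^2$ and $K_{\varphi_n}(b)=b\varphi_n(b)+\int_2^b\varphi_n\,dx$ tend to $0$ at each fixed $b$, since $\varphi_n\to0$ uniformly on compact sets. By the bounds of Lemma~\ref{compare} and (O2), $M^{\varphi_n}_\tau\to0$ in $L^2$ and $E^{\varphi_n}_\tau\to0$ in $L^1$.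

Together with Step 1 this proves Step 2.

\medskip
\emph{Step 3: the exponential martingale.} For $\lambda\ge0$ put
\[
J_\lambda(t)=\int_0^{t\wedge\tau}\psi(N_s,\lambda w(N_s))\,ds,\qquad Z^\lambda_t=\exp\bigl(\lambda M_t-J_\lambda(t)\bigr),
\]
with $\psi(b,0)=0$. $J_\lambda(t)$ is nondecreasing in $\lambda$ and $t$, and continuous in $t$. While $N$ is in $b\ge2$, $\lambda M$ has slope $\lambda h(b)$, and a jump of $N$ by $\Delta$ multiplies $Z^\lambda$ by $e^{-\lambda w(b)\Delta}$. Since $w\mu=h$,
\[
R_b\bigl[e^{-\lambda w(b)\Delta}-1\bigr]+\lambda h(b)=R_b\bigl[f(\lambda w(b)\Delta)\bigr]=\psi(b,\lambda w(b)),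
\]
so $Z^\lambda$ is a local martingale. As $M_t\le t\max_{2\le b\le n}h(b)$ and $J_\lambda\ge0$, it is bounded on bounded time intervals, hence a martingale.

To obtain uniform integrability we stop when the exponent gets too large. Let $J^*=2^\alpha\kappa_0+1$, $\sigma=\inf\{t:J_{2/s_n}(t)\ge J^*\}$ and $T=\sigma\wedge\tau$. By Step 2 with $\theta=2$, $\mathbb P(\sigma\le\tau)\to0$, so $\mathbb P(T\ne\tau)\to0$. Let $\theta\in[0,1]$ and $\lambda=\theta/s_n$. Then $J_{2\lambda}(T)\le J^*$, and $\mathbb EZ^{2\lambda}_{T\wedge t}=1$ gives $\mathbb Ee^{2\lambda M_{T\wedge t}}\le e^{J^*}$ for all $t$. Since $(Z^\lambda_{T\wedge t})^2\le e^{2\lambda M_{T\wedge t}}$, the martingale $Z^\lambda_{T\wedge t}$, $t\ge0$, is bounded in $L^2$, so $\mathbb EZ^\lambda_T=1$, and by Fatou's lemma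
\begin{equation}\label{L2}
\mathbb E\,e^{2\lambda M_T}\le e^{J^*} .
\end{equation}
By Step 2 and $\mathbb P(T\ne\tau)\to0$, $J_\lambda(T)\to\kappa_0\theta^\alpha$ in probability (trivially if $\theta=0$). Since $\mathbb E[e^{\lambda M_T}e^{-J_\lambda(T)}]=1$, the Cauchy--Schwarz inequality and \eqref{L2} give
\begin{align*}
\bigl|1-e^{-\kappa_0\theta^\alpha}\mathbb E\,e^{\lambda M_T}\bigr|
&=\bigl|\mathbb E\,e^{\lambda M_T}\bigl(e^{-J_\lambda(T)}-e^{-\kappa_0\theta^\alpha}\bigr)\bigr|\\
&\le e^{J^*/2}\Bigl(\mathbb E\bigl(e^{-J_\lambda(T)}-e^{-\kappa_0\theta^\alpha}\bigr)^2\Bigr)^{1/2}\longrightarrow0 .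
\end{align*}
So $Y_n'=M_T/s_n$ satisfies $\mathbb E\,e^{\theta Y_n'}\to e^{\kappa_0\theta^\alpha}$ for $\theta\in[0,1]$.

\medskip
\emph{Step 4: convergence in law.} Convergence of Laplace transforms on one side of $0$ suffices here; we give the argument. Since $\mathbb Ee^{Y_n'}$ is bounded, no mass escapes to $+\infty$, and every subsequence has a further subsequence along which $Y_n'\to Y'$ in law on $[-\infty,\infty)$. For $\theta\in(0,1)$ the variables $e^{\theta Y_n'}$ are bounded in $L^2$ by \eqref{L2}, hence uniformly integrable, and $\mathbb E[e^{\theta Y'};Y'>-\infty]=e^{\kappa_0\theta^\alpha}$. Let $\theta\downarrow0$. The integrands are dominated by $1+e^{Y'}$, which is integrable by Fatou's lemma, so $\mathbb P(Y'>-\infty)=1$. The values $\mathbb Ee^{\theta Y'}$, $\theta\in(0,1)$, determine the law of $Y'$: the probability law proportional to $e^{y/2}\,\mathbb P(Y'\in dy)$ has a moment generating function which is finite and known near $0$, and this determines it. By Lemma~\ref{stable}, $-\zeta$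 has the same values, so $Y'$ has the law of $-\zeta$. Hence $Y_n'\to-\zeta$ in law. As $\mathbb P(M_\tau/s_n\ne Y_n')\to0$ and $E_\tau/s_n\to0$ in probability, $Y_n/s_n\to-\zeta$ in law.
\end{proof}

\section{The stable regime: proof of Theorems~\ref{main} and~\ref{general}(a)}\label{sec:a}

Let $\beta>\alpha-\frac1\alpha$ and $s_n=c_\beta\,a_nn^{\beta-\alpha}/L(n)$. Then $\rho=\beta+1-\alpha>1-\frac1\alpha>0$. We verify the hypotheses of Proposition~\ref{crit}. The constant $c_\beta$ comes from (H1): on the levels $x=un$ with $u$ bounded away from $0$ the integrand of $U(n,s_n)$ converges after rescaling, and the levels of smaller order are negligible.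

\medskip
\noindent\textbf{Growth.} By \eqref{an}, $a_n^\alpha L(n)/L(n/a_n)\sim n/\Gamma(2-\alpha)$. As $n/a_n\to\infty$, Potter's bounds give $C_\eta^{-1}a_n^{-\eta}\le L(n)/L(n/a_n)\le C_\eta a_n^\eta$ for every $\eta>0$ and $n$ large. Thus $a_n=n^{1/\alpha+o(1)}$ and
\begin{equation}\label{growth}
s_n=n^{\frac1\alpha+\beta-\alpha+o(1)} .
\end{equation}
The exponent is positive by the assumption on $\beta$, so $s_n\to\infty$.

\medskip
\noindent\textbf{(H2).} By Lemma~\ref{potter}, $\max_{2\le b\le n}w(b)\le C_\eta n^{(\beta-\alpha)^++\eta}$ for every $\eta>0$, and $\frac1\alpha+\beta-\alpha>(\beta-\alpha)^+$.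

\medskip
\noindent\textbf{(H3).} As $\rho>0$, Karamata's theorem gives $F\sim\gamma/\rho$. So $K/\mu$ is regularly varying with index $\rho-\alpha=\beta+1-2\alpha$, and $\int_2^n\frac K\mu dx\le C_\eta n^{(\beta+2-2\alpha)^++\eta}$ for every $\eta>0$. The exponent $\frac1\alpha+\beta-\alpha$ is positive and exceeds $\beta+2-2\alpha$ by $\frac1\alpha+\alpha-2=\frac{(\alpha-1)^2}\alpha>0$.

\medskip
\noindent\textbf{(H1), levels of order $n$.} Put $y_n(x)=\gamma(x)/s_n$ and fix $\delta\in(0,1)$. Uniformly in $u\in[\delta,1]$, $w(un)\sim u^{\beta-\alpha}n^{\beta-\alpha}/(\kappa_0L(n))$, hence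
\[
y_n(un)=\frac{1+o(1)}{c_\beta\kappa_0}\,u^\rho\,\frac n{a_n}\longrightarrow\infty ,
\]
and by Lemma~\ref{asymp} and the uniform convergence theorem
\[
\Phi(y_n(un))\sim\kappa_0(c_\beta\kappa_0)^{-\alpha}u^{\alpha\rho}\,(n/a_n)^\alpha L(n/a_n).
\]
By \eqref{an}, $(n/a_n)^\alpha L(n/a_n)\sim\Gamma(2-\alpha)L(n)n^{\alpha-1}$. Dividing by $\mu(un)\sim\kappa_0u^\alpha n^\alpha L(n)$ and using $\alpha\rho-\alpha=\alpha(\beta-\alpha)$ we find
\begin{equation}\label{density}
\frac{\Phi(y_n(un))}{\mu(un)}=\frac{1+o(1)}n\cdot\frac{\Gamma(2-\alpha)}{(c_\beta\kappa_0)^\alpha}\,u^{\alpha(\beta-\alpha)}\qquad\text{uniformly in }u\in[\delta,1].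
\end{equation}
Therefore $\int_{\delta n}^n\frac{\Phi(y_n)}\mu dx\to\frac{\Gamma(2-\alpha)}{(c_\beta\kappa_0)^\alpha}\int_\delta^1u^{\alpha(\beta-\alpha)}du$. Here $\alpha(\beta-\alpha)>-1$, which is the assumption $\beta>\alpha-\frac1\alpha$ again. So as $\delta\to0$ this limit tends to
\[
\frac{\Gamma(2-\alpha)}{(c_\beta\kappa_0)^\alpha(1+\alpha\beta-\alpha^2)}=\kappa_0,
\]
because $c_\beta^\alpha=\frac{(\alpha-1)^{\alpha+1}}{\Gamma(2-\alpha)^\alpha(1+\alpha\beta-\alpha^2)}=\frac{\Gamma(2-\alpha)\,\kappa_0^{-\alpha-1}}{1+\alpha\beta-\alpha^2}$.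

\medskip
\noindent\textbf{(H1), lower levels.} It remains to show that $\limsup_n\int_2^{\delta n}\frac{\Phi(y_n)}\mu dx\to0$ as $\delta\to0$. Let $\eta\in(0,\rho)$ be small and $Y=y_n(n)$. Since $Y\to\infty$ as $n\to\infty$, we may take $Y\ge1$. By Lemma~\ref{potter} for $\gamma$ and $1/\mu$, for $2\le x\le n$
\[
y_n(x)\le C_\eta\,(x/n)^{\rho-\eta}\,Y,\qquad\frac1{\mu(x)}\le C_\eta\,\frac{(x/n)^{-\alpha-\eta}}{\mu(n)} .
\]
Moreover,
\[
\Phi(tY)\le C_\eta\,t^{\alpha-\eta}\,\Phi(Y)\qquad(0<t\le1\le Y).
\]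
If $tY\ge1$ this is Lemma~\ref{potter} for $\Phi$ on $[1,\infty)$. If $tY<1$, then $\Phi(tY)\le|\Lambda|(tY)^2\le|\Lambda|(tY)^{\alpha-\eta}$, and $Y^{\alpha-\eta}\le C_\eta\Phi(Y)$ by the same lemma. With $t=(x/n)^{\rho-\eta}\le1$, monotonicity of $\Phi$ and $\Phi(ay)\le a^2\Phi(y)$ for $a\ge1$,
\[
\int_2^{\delta n}\frac{\Phi(y_n(x))}{\mu(x)}\,dx\le C_\eta\,\frac{n\,\Phi(Y)}{\mu(n)}\int_0^\delta u^{(\rho-\eta)(\alpha-\eta)-\alpha-\eta}\,du .
\]
As $\eta\to0$ the exponent tends to $\alpha\rho-\alpha=\alpha(\beta-\alpha)>-1$. Fix $\eta$ so that it exceeds $-1$. The prefactor $n\Phi(y_n(n))/\mu(n)$ is bounded by \eqref{density} at $u=1$. So the right side is small for small $\delta$, uniformly in large $n$, and (H1) is proved.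

\medskip
Proposition~\ref{crit} gives $Y_n/s_n\to-\zeta$ in law, which is Theorem~\ref{general}(a). The case $\beta=1$, $1<\alpha<g$ is Theorem~\ref{main}. \qed

\section{The critical regime: proof of Theorem~\ref{general}(b)}\label{sec:b}

Let $\beta=\alpha-\frac1\alpha$, so $\rho=1-\frac1\alpha>0$. Conditions (H2) and (H3) hold for \emph{every} sequence $s_n\to\infty$. Indeed, $w$ has index $-\frac1\alpha<0$, so it is bounded. Also $F\sim\gamma/\rho$ as before, and $K/\mu$ has index $\rho-\alpha=1-\alpha-\frac1\alpha<-1$, so the integral in (H3) is bounded. Only (H1) and $s_n\to\infty$ have to be checked.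

\medskip
\noindent\textbf{General $L$.} Assume $I_\beta=\infty$. By Lemma~\ref{elem}, for $n\ge3$ the function $s\mapsto U(n,s)$ is continuous and strictly decreasing from $\infty$ to $0$, so $s_n$ with $U(n,s_n)=\kappa_0$ exists and is unique. For fixed $s\ge1$, $\Phi(y/s)\ge s^{-2}\Phi(y)$, so $U(n,s)\ge s^{-2}U(n,1)\to\infty$ and $s_n>s$ eventually. Hence $s_n\to\infty$, and Proposition~\ref{crit} applies.

\medskip
\noindent\textbf{$L(x)\to L_\infty$.} Let $s_n=\kappa_0^{-1-1/\alpha}L_\infty^{-1}(\log n)^{1/\alpha}$ and $y_n=\gamma/s_n$. By Lemma~\ref{asymp}, $\Phi(y)/\mu(x)\sim(y/x)^\alpha$ as $x,y\to\infty$, and $w(x)^\alpha\sim(\kappa_0L_\infty)^{-\alpha}x^{-1}$ as $x\to\infty$. For $y=y_n(x)$,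
\[
(y/x)^\alpha=w(x)^\alpha s_n^{-\alpha}=w(x)^\alpha\,\frac{\kappa_0^{\alpha+1}L_\infty^\alpha}{\log n} .
\]
So for each $\varepsilon\in(0,1)$ there are $A$ and $x_1\ge2$ such that
\[
(1-\varepsilon)\frac{\kappa_0}{x\log n}\le\frac{\Phi(y_n(x))}{\mu(x)}\le(1+\varepsilon)\frac{\kappa_0}{x\log n}\qquad\text{whenever }x\ge x_1,\ y_n(x)\ge A .
\]
For every $\varepsilon'\in(0,1)$ and $n$ large, this region contains $[n^{\varepsilon'},n]$, because $\gamma$ has positive index $\rho$ while $s_n$ grows only like a power of $\log n$. As $\int_{n^{\varepsilon'}}^n\frac{dx}{x\log n}=1-\varepsilon'$, we get $\liminf_nU(n,s_n)\ge(1-\varepsilon)(1-\varepsilon')\kappa_0$. The part of $[2,n]$ in the region contributes at most $(1+\varepsilon)\kappa_0$, and the part outside at most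
\[
\int_2^{x_2}\frac{\Phi(\gamma(x)/s_n)}{\mu(x)}\,dx+\Phi(A)\int_{x_2}^\infty\frac{dx}{\mu(x)}
\]
for any $x_2\ge x_1$, which is arbitrarily small for $x_2$, and then $n$, large. So $\limsup_nU(n,s_n)\le(1+\varepsilon)\kappa_0$. Hence (H1) holds, and Proposition~\ref{crit} applies. Finally, $\gamma\to\infty$, so $\Phi(\gamma)/\mu\sim(\gamma/x)^\alpha=w^\alpha\sim(\kappa_0L_\infty)^{-\alpha}x^{-1}$, and $I_\beta=\infty$. \qed

\section{The convergent regime: proof of Theorem~\ref{general}(c)}\label{sec:c}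

\noindent\textbf{When $I_\beta$ is finite.} If $\beta>\alpha-\frac1\alpha$, then $\rho>0$, $\gamma\to\infty$, and $\Phi(\gamma)/\mu$ is regularly varying with index $\alpha\rho-\alpha=\alpha(\beta-\alpha)>-1$, so $I_\beta=\infty$. Now let $\beta<\alpha-\frac1\alpha$. For $\eta>0$, $\Phi(y)\le C_\eta(1+y^{\alpha+\eta})$ and $\gamma(x)\le C_\eta x^{\rho^++\eta}$, hence
\[
\frac{\Phi(\gamma(x))}{\mu(x)}\le C_\eta\bigl(1+x^{(\rho^++\eta)(\alpha+\eta)}\bigr)x^{-\alpha+\eta} .
\]
This is integrable for small $\eta$, since $-\alpha<-1$, and if $\rho>0$ then $\alpha\rho-\alpha=\alpha(\beta-\alpha)<-1$.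

\medskip
From now on let $I_\beta<\infty$. Then $\beta\le\alpha-\frac1\alpha$ and $\rho\le1-\frac1\alpha$. The plan is to show that the part of $Y_n$ accumulated before a small time $t$ is small uniformly in $n$, and that the rest does not depend on $n$ once $n$ is large.

\medskip
\noindent\textbf{The contribution of small times.} For $t>0$ let
\[
A_n(t)=\int_0^{t\wedge\tau_n}h(N_n(s))\,ds-\bigl(F(n)-F(N_n(t))\bigr),\qquad r(b)=\Phi(\gamma(b))+K(b).
\]
We claim
\begin{equation}\label{sumfinite}
\sum_{j\ge1}2^j\max_{b\in I_j}\frac{r(b)}{\mu(b)}<\infty .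
\end{equation}
Since $\Phi(\gamma)/\mu$ is tame, its part of the sum is at most $C(1+I_\beta)$, as in the proof of (O1). For the other part, $\gamma(x)\le C_\eta x^{\rho^++\eta}$ and $F(x)\le C_\eta\int_2^xy^{\rho-1+\eta}dy$ by Lemma~\ref{potter}, so $K(x)\le C_\eta x^{\rho^++\eta}$ for every $\eta>0$, and $1+\rho^+-\alpha\le\max(1-\alpha,\,2-\frac1\alpha-\alpha)<0$.

Apply \eqref{occbound} to $r1_{[2^{j_0},\infty)}$ and bound $r$ by its maximum on $[2,2^{j_0})$:
\[
\mathbb E\int_0^{t\wedge\tau_n}r(N_n(s))\,ds\le2\sum_{j\ge j_0}2^j\max_{b\in I_j}\frac{r(b)}{\mu(b)}+t\max_{2\le b<2^{j_0}}r(b).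
\]
The right side does not depend on $n$. Letting first $t\downarrow0$ and then $j_0\to\infty$, we see that $\epsilon(t)=\sup_n\mathbb E\int_0^{t\wedge\tau_n}r(N_n(s))\,ds\to0$ as $t\downarrow0$.

By \eqref{decomp}, $A_n(t)=M_t+E_t$ with $\mathbb E|E_t|\le C\epsilon(t)$. The process $-M$ is the compensated sum of the jumps $w(N_{s-})\Delta_s$. We split it according to whether $w(N_{s-})\Delta_s\le1$ or not. The small jumps are controlled in $L^2$, and the large ones in $L^1$ by their sum plus the compensator. Since $u^21_{u\le1}+u1_{u>1}=m(u)$ and $R_b[m(w(b)\Delta)]\le e\Phi(\gamma(b))$ by \eqref{mbound}, we obtain $\mathbb E|M_t|\le(e\,\epsilon(t))^{1/2}+2e\,\epsilon(t)$. Altogether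
\begin{equation}\label{smalltime}
\sup_n\mathbb E|A_n(t)|\le C\bigl(\epsilon(t)^{1/2}+\epsilon(t)\bigr)\longrightarrow0\qquad(t\downarrow0).
\end{equation}

\medskip
\noindent\textbf{Convergence in probability.} In the natural coupling let $N(t)=\lim_nN_n(t)$, an increasing limit: the number of blocks at time $t$ of the $\Lambda$-coalescent on $\mathbb N$. Since $N_n$ is nonincreasing in time, \eqref{occbound} gives for $k\ge2$
\[
\mathbb P(N_n(t)\ge k)\le\frac1t\,\mathbb E\int_0^{\tau_n}1_{\{N_n(s)\ge k\}}\,ds\le\frac1t\sum_{j\ge1:\,2^{j+1}>k}\frac{2^{j+1}}{\mu(2^j)},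
\]
which by \eqref{alpha1} tends to $0$ as $k\to\infty$, uniformly in $n$. So $N(t)<\infty$ almost surely for $t>0$. Hence, almost surely, for all $n$ larger than some random index each block at time $t$ contains an element of $\{1,\dots,n\}$, and then $N_n=N$ on $[t,\infty)$. Put
\[
B_n(t)=\int_{t\wedge\tau_n}^{\tau_n}h(N_n(s))\,ds-F(N_n(t)),\qquad\text{so that}\quad Y_n=A_n(t)+B_n(t).
\]
Almost surely $B_n(t)$ is eventually constant in $n$, equal to the analogous quantity $B(t)$ for $N$. With \eqref{smalltime} it follows that $(Y_n)$ is Cauchy in probability: for large $n,n'$, $|Y_n-Y_{n'}|\le|A_n(t)|+|A_{n'}(t)|$ with probability close to $1$, and the right side is small in $L^1$ if $t$ is small. So $Y_n\to Y$ in probability for some finite $Y$.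

\medskip
\noindent\textbf{Absolute continuity.} The idea is that $Y$ contains an independent exponential holding time. Fix $t>0$ and let $\mathcal F_t$ be generated by the coalescent up to time $t$ and the null sets. Then $Y-B(t)$ is the limit in probability of $A_n(t)$, so it is $\mathcal F_t$-measurable. On $\{N(t)=b\}$ with $b\ge2$, write $B(t)=b^\beta H+H'$, where $H$ is the time after $t$ until $N$ leaves $b$, and $H'$ collects $-F(b)$ and the contributions after leaving $b$. By the Markov property, conditionally on $\mathcal F_t$ and $H'$ the variable $H$ is exponential with a parameter depending only on $b$. So on $\{N(t)\ge2\}$ the conditional law of $Y$ given $\mathcal F_t$ has a density. Hence for a Lebesgue null set $D$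
\[
\mathbb P(Y\in D)\le\mathbb P(N(t)=1)\le\mathbb P(N_2(t)=1)=1-e^{-\lambda_{2,2}t}\longrightarrow0\qquad(t\downarrow0),
\]
i.e.\ $\mathbb P(Y\in D)=0$. \qed

\section{Sharpness: proof of Theorem~\ref{general}(d)}\label{sec:d}

Let $\beta\le\alpha-\frac1\alpha$, let \eqref{an} hold, and put $s_n'=a_nn^{\beta-\alpha}/L(n)$.

\medskip
\noindent\textbf{$\beta<\alpha-\frac1\alpha$.} The derivation of \eqref{growth} uses only \eqref{an}, $a_n\to\infty$ and $a_n=o(n)$, so $s_n'=n^{1/\alpha+\beta-\alpha+o(1)}\to0$. By (c), $Y_n\to Y$ in probability, and $Y\ne0$ almost surely because its law is absolutely continuous. Hence $|Y_n|/s_n'\to\infty$ in probability.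

\medskip
\noindent\textbf{$\beta=\alpha-\frac1\alpha$.} Now $\alpha(\beta-\alpha)=-1$. The computation leading to \eqref{density}, with $c_\beta$ replaced by $1$ and $s_n$ by $s_n'$, uses only \eqref{an} and $n/a_n\to\infty$. So for each $\delta\in(0,1)$
\[
\liminf_{n\to\infty}U(n,s_n')\ge\Gamma(2-\alpha)\,\kappa_0^{-\alpha}\int_\delta^1\frac{du}u=\Gamma(2-\alpha)\,\kappa_0^{-\alpha}\log\frac1\delta ,
\]
and therefore $U(n,s_n')\to\infty$. In words, $s_n'$ is the scale of the contribution of the levels of order $n$, and at criticality infinitely many ranges of lower levels add contributions of the same size. Recall that $U(n,\cdot)$ is decreasing and that $U(n,\varepsilon s)\le\varepsilon^{-2}U(n,s)$ for $0<\varepsilon\le1$.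

If $I_\beta<\infty$, then $U(n,\varepsilon)\le\varepsilon^{-2}U(n,1)\le\varepsilon^{-2}I_\beta$ for every $\varepsilon\in(0,1]$, which forces $s_n'<\varepsilon$ eventually. So $s_n'\to0$, and we conclude by (c) as in the case $\beta<\alpha-\frac1\alpha$.

If $I_\beta=\infty$, let $s_n$ be as in the first statement of (b). For every $\varepsilon\in(0,1]$, $U(n,\varepsilon s_n)\le\varepsilon^{-2}\kappa_0$ forces $s_n'<\varepsilon s_n$ eventually. So $s_n/s_n'\to\infty$. Since $Y_n/s_n\to-\zeta$ in law and $\mathbb P(\zeta=0)=0$ (stable laws with L\'evy measure $\Pi\ne0$ have densities), $|Y_n|/s_n'\to\infty$ in probability.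

\medskip
In all cases the normalization of (a) fails, which together with (a) proves the last statement of (d). \qed

\begin{thebibliography}{9}

\bibitem{BGT}
Bingham, Goldie, Teugels, \emph{Regular Variation}.

\bibitem{KW}
G\"otz Kersting, Anton Wakolbinger, \emph{Probabilistic aspects of $\Lambda$-coalescents in equilibrium and in evolution}, arXiv:2002.05250 (2020).

\end{thebibliography}
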